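# Flat metrics PL conformal to the hexagonal lattice have affine conformal factors

## 1. Rescaling the hexagonal lattice

Tile the plane by unit equilateral triangles. Choose a real number $u_i$ at each vertex and multiply the length of each edge $ij$ by $e^{u_i+u_j}$. If the new lengths satisfy the triangle inequalities, rebuild every triangle with them and glue. In general the result has cone points. Suppose it has none: at every vertex the six new angles add up to $2\pi$. What can $u$ be?

A conjecture of Wu, Gu and Sun, which we take from Song Dai, Huabin Ge, Shiguang Ma, "Rigidity of the hexagonal Delaunay triangulated plane", arXiv:1809.05882 (2018), says that $u$ must be an affine function. It is true, and these notes prove it. We start with the case in which all new angles stay above a fixed positive number. There the proof is short. Then we ask what is lost without that assumption.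

**Triangulation.** Let $\omega=\frac{1+\sqrt{-3}}2$ and $V=\{m+n\omega: m,n\in\mathbb Z\}$. The edges $E$ join points of $V$ at distance $1$, and the faces $F$ are the unit equilateral triangles with vertices in $V$. Every face is a translate of the up face $(0,1,\omega)$ or of the down face $(1,\omega,1+\omega)$, and $z\mapsto -z$ exchanges the two kinds. Each vertex lies on six faces: three up, three down.

**PL metric, curvature, flatness.** A PL metric is a function $l:E\to\mathbb R_{>0}$ satisfying the strict triangle inequalities on every face. Each face then becomes a Euclidean triangle, and the curvature at $i$ is $K_i=2\pi-\sum(\text{angles at } i)$. The metric is *flat* if $K_i=0$ for all $i$. Example: $l\equiv1$ is flat, since all angles are $\pi/3$.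

**PL conformal (in the sense of Luo).** Two PL metrics are PL conformal if $\tilde l_{ij}=e^{u_i+u_j}l_{ij}$ on all edges, for some $u:V\to\mathbb R$, the *conformal factor*. We write $\tilde l=u*l$.

**Affine.** A function on $V$ is affine if it is the restriction of $z\mapsto\mathrm{Re}(az+b)$ with $a,b\in\mathbb C$. Since $1,\omega$ is a real basis of $\mathbb C$, this means $u(m+n\omega)=u(0)+mc_1+nc_2$ with $c_1,c_2\in\mathbb R$.

The proof works for a slightly more general background than $l_0\equiv 1$, and we use it from the start. Fix $\ell_1,\ell_2,\ell_3>0$ satisfying the strict triangle inequalities, and let $\ell_{ij}=\ell_1,\ell_2,\ell_3$ according to whether $ij$ is parallel to $1$, $\omega$, $\omega-1$. Then $\ell$ is translation invariant and every face has one edge of each of the three lengths. The conjecture is the case $\ell_1=\ell_2=\ell_3=1$.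

**Normalized triangles.** Put $r_i=e^{-u_i}$, and in a face $T=ijk$ put $s_i=s_i^T=\ell_{jk}r_i$, and cyclically. The side of $T$ opposite $i$ in $u*\ell$ is
$$\ell_{jk}e^{u_j+u_k}=e^{u_i+u_j+u_k}\,s_i ,$$
and the factor $e^{u_i+u_j+u_k}$ is common to the three sides. So $T$ is similar to the triangle in which the side opposite $i$ is $s_i$. For $\ell\equiv1$ the shape of $T$ is that of a triangle with sides $r_i,r_j,r_k$ opposite $i,j,k$.

**Proposition 1 (affine factors, by hand).** Let $u$ be affine, $A=e^{u(0)-u(1)}$ and $B=e^{u(0)-u(\omega)}$. If both triples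
$$(\ell_3,\ \ell_2A,\ \ell_1B)\qquad\text{and}\qquad(\ell_3,\ \ell_2/A,\ \ell_1/B)$$
satisfy the strict triangle inequalities, then $u*\ell$ is a flat PL metric.

*Proof.* Since $u$ is affine, a translation multiplies $r$ by a constant, so all up faces are similar by translation, and so are all down faces. In the face $(0,1,\omega)$ we have $r\propto(1,A,B)$, and the sides opposite $0,1,\omega$ are parallel to $\omega-1,\omega,1$, so $s\propto(\ell_3,\ell_2A,\ell_1B)$. In $(1,\omega,1+\omega)$ we have $r\propto(A,B,AB)$ and $s\propto(\ell_1A,\ell_2B,\ell_3AB)\propto(\ell_1/B,\ell_2/A,\ell_3)$. So $u*\ell$ is a PL metric. A vertex is the "$0$" of one up face, the "$1$" of another and the "$\omega$" of the third. So its three up faces contribute the three different angles of one triangle, that is $\pi$. The same holds for down faces, and the total is $2\pi$. $\square$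

With $\ell\equiv1$ and $A=B=\frac35$, the triples are $(1,\frac35,\frac35)$ and $(1,\frac53,\frac53)$: a flat metric with nonconstant $u$. With $A=B=\frac12+\delta$ and $\delta>0$ small, both triples are still strict, but the up faces are as thin as we like.

## 2. Flat factors with angles bounded below

**Proposition 2.** Let $u*\ell$ be a flat PL metric, and suppose that all angles of all faces are at least some $\theta_0>0$. Then $u$ is affine.

The function $u$ is affine exactly when $w(z)=u(z+t)-u(z)$ is constant for $t=1$ and for $t=\omega$. So fix $t\in\{1,\omega\}$, put $u'(z)=u(z+t)$, and compare the flat factors $u$ and $u'$. We need an energy that vanishes only where $w$ is constant, an identity that writes the energy as a boundary term, and a cutoff that kills boundary terms.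

**Step 1. An energy for two triangles.** *Purpose: a quantity that measures how far two triangles are from similar and that is linear in the angle differences.*

For triples $s,s'$ of sides of triangles with angles $\theta_i,\theta_i'$ opposite $s_i,s_i'$, let $\delta\theta_i=\theta_i'-\theta_i$ and
$$D(s,s')=\sum_i\delta\theta_i\,(\log s_i'-\log s_i).$$
Since $\sum_i\delta\theta_i=0$, $D$ does not change when $s$ or $s'$ is rescaled. By the law of sines, $s_i=\varrho\sin\theta_i$ and $s'_i=\varrho'\sin\theta_i'$, and the factors $\varrho,\varrho'$ drop out. With $\theta^t=(1-t)\theta+t\theta'$ for $0\le t\le1$, which stays in the open simplex of angle triples, differentiating $\sum_i\delta\theta_i\log\sin\theta^t_i$ in $t$ gives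
$$D=\sum_i\delta\theta_i(\log\sin\theta_i'-\log\sin\theta_i)=\int_0^1Q_{\theta^t}(\delta\theta)\,dt,\qquad Q_\theta(x)=\sum_ix_i^2\cot\theta_i .\tag{1}$$

A cotangent may be negative, so the sign of $Q_\theta$ needs an argument. Write $\theta=(\alpha,\beta,\gamma)$, $x=(-y-z,y,z)$ with real $y,z$, and $p=\cot\beta$, $q=\cot\gamma$. Since $\alpha=\pi-\beta-\gamma$, $\cot\alpha=-\cot(\beta+\gamma)=\frac{1-pq}{p+q}$, and $p+q=\frac{\sin(\beta+\gamma)}{\sin\beta\sin\gamma}>0$. Therefore
$$(p+q)Q=(1-pq)(y+z)^2+(p+q)(py^2+qz^2).$$
Here $(p+q)(py^2+qz^2)=p^2y^2+q^2z^2+pq(y^2+z^2)$, and $-pq(y+z)^2=-pq(y^2+z^2)-2pqyz$. So the right side is $(y+z)^2+(py-qz)^2$, that is,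
$$Q_\theta(x)=\mu(\zeta^2+\sigma^2),\quad \zeta=y\cot\beta-z\cot\gamma,\quad \sigma=y+z,\quad \mu=\frac1{\cot\beta+\cot\gamma}=\frac{\sin\beta\sin\gamma}{\sin(\beta+\gamma)}>0 .\tag{2}$$
If $\zeta=\sigma=0$, then $z=-y$ and $(p+q)y=0$, so $x=0$. So $Q_\theta$ is positive definite on $\{\sum x_i=0\}$.

For our $u,u'$ and a face $T$ let $s'^T_i=\ell_{jk}e^{-u_i'}$. Then $\log(s_i'/s_i)=-w_i$. Put
$$D_T=D(s^T,s'^T)=-\sum_{i\in T}\delta\theta_i^T\,w_i,\qquad G_T=\max_{i,j\in T}|w_i-w_j| .$$

**Step 2. Coercivity.** *Purpose: to bound $G_T^2$ by $D_T$. This is the only place where $\theta_0$ is used.*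

The angles of $u'$ in $T$ are those of $u$ in $T+t$, because $\ell$ is translation invariant. So both angle triples lie in the compact convex set $\{\theta_i\ge\theta_0,\ \sum\theta_i=\pi\}$, and so does the segment between them. On the product of this set with $\{|x|=1,\sum x_i=0\}$, $Q_\theta(x)$ is continuous and positive, so $Q_\theta(x)\ge c|x|^2$ with $c=c(\theta_0)>0$. By (1), $D_T\ge c|\delta\theta|^2$. Angles lie in $[\theta_0,\pi-\theta_0]$, where $\log\sin$ has derivative of modulus at most $\cot\theta_0$. By the law of sines, $w_i-w_j$ is a difference of two terms $\log\sin\theta'-\log\sin\theta$, so $|w_i-w_j|\le2\cot\theta_0\,|\delta\theta|$. Hence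
$$G_T^2\le C_0D_T,\qquad C_0=4\cot^2\theta_0/c .\tag{3}$$

**Step 3. A bounded conjugate function.** *Purpose: to write the angle differences as differences of a bounded function on edges, so that $\sum\varphi_T^2D_T$ becomes a sum over the region where $\varphi$ varies.* This step uses only that the angles lie in $[0,\pi]$, sum to $\pi$ in each face and to $2\pi$ at each vertex.

Define $\Psi:E\to\mathbb R$, up to a constant, by
$$\Psi_{ik}-\Psi_{ij}=\theta_i^T-\tfrac\pi3\qquad\text{for each face }T=ijk\text{ in counterclockwise order}\tag{4}$$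
and for the cyclic permutations $jki$, $kij$. These are prescribed increments along the edges of a planar graph: its vertices are the elements of $E$ (draw them as midpoints), and its edges are the corners $(T,i)$, each joining the two sides of $T$ at $i$. This connected graph cuts the plane into a small triangle for each $T\in F$ and a hexagon for each $i\in V$. For example, the three corners of the face $(0,1,\omega)$ join the midpoints of its sides to form the small triangle inside it.

Around $T=ijk$ the left sides are $\Psi_{ik}-\Psi_{ij}$, $\Psi_{ji}-\Psi_{jk}$, $\Psi_{kj}-\Psi_{ki}$, with formal sum $0$, and the prescribed values sum to $\pi-3\cdot\frac\pi3=0$. Around $i$, the edges taken counterclockwise have prescribed increments summing to $2\pi-6\cdot\frac\pi3=0$. A simple closed path in a plane graph encloses finitely many of these pieces, so the increments along every closed path sum to $0$, and $\Psi$ exists. Each increment has modulus at most $\frac{2\pi}3$, as angles lie in $[0,\pi]$.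

Put $\psi_e=\Psi_{e+t}-\Psi_e$. If $e\parallel t$, say $e=\{z,z+t\}$, then $e$ and $e+t$ are opposite edges at the vertex $z+t$, joined by $3$ corners there. If $e\not\parallel t$, then $e$ and $e+t$ are opposite sides of a unit rhombus, whose angles are $60^\circ$ and $120^\circ$, so one diagonal is in $E$; going through this diagonal, $e$ and $e+t$ are joined by $2$ corners. In both cases
$$|\psi_e|\le 3\cdot\tfrac{2\pi}3=2\pi .$$
The angle of $u'$ in $T$ at $i$ is the angle of $u$ in $T+t$ at $i+t$, so (4) gives $\psi_{ik}-\psi_{ij}=\delta\theta_i^T$. Hence for $T=ijk$ counterclockwise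
$$D_T=-(\psi_{ik}-\psi_{ij})w_i-(\psi_{ji}-\psi_{jk})w_j-(\psi_{kj}-\psi_{ki})w_k=\psi_{ij}(w_i-w_j)+\psi_{jk}(w_j-w_k)+\psi_{ki}(w_k-w_i).$$
Each edge occurs in its two faces with opposite orientations. So for finitely supported $\varphi:F\to[0,1]$
$$\sum_T\varphi_T^2D_T=\sum_{e=ij}\psi_e\,(w_i-w_j)(\varphi_T^2-\varphi_{T'}^2),\tag{5}$$
where $T,T'$ are the faces to the left and right of $i\to j$.

**Step 4. The energy inequality.** *Purpose: to bound the left side of (5) by the cutoff's own energy.* Put $\Delta_e\varphi=\varphi_T-\varphi_{T'}$ for the two faces at $e$, and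
$$X=\sum_T\varphi_T^2G_T^2,\qquad Y=\sum_T\varphi_T^2D_T,\qquad \mathcal E(\varphi)=\sum_e|\Delta_e\varphi|^2 .$$
In (5) we have $|\varphi_T^2-\varphi_{T'}^2|=|\Delta_e\varphi|(\varphi_T+\varphi_{T'})$ and $|w_i-w_j|\le\min(G_T,G_{T'})$. By Cauchy–Schwarz, $(a+b)^2\le2a^2+2b^2$, and the fact that each face has three edges,
$$Y\le2\pi\sum_e|\Delta_e\varphi|\,(G_T\varphi_T+G_{T'}\varphi_{T'})\le2\pi\sqrt6\;\mathcal E(\varphi)^{1/2}X^{1/2}.\tag{6}$$

**Step 5. A logarithmic cutoff.** *Purpose: to find $\varphi$ equal to $1$ on a large region with $\mathcal E(\varphi)$ small.* Let $c_T$ be the centroid of $T$ and $n\ge3$. Put $\varphi_T=\phi(|c_T|)$, where $\phi(x)=1$ for $x\le n$, $\phi(x)=\frac{\log(n^2/x)}{\log n}$ for $n\le x\le n^2$, and $\phi(x)=0$ for $x\ge n^2$. Centroids of adjacent faces are at distance $1/\sqrt3<1$. For an edge $e$ let $x=\min(|c_T|,|c_{T'}|)$ over its two faces. If $x<n-1$, both values are $1$; if $x>n^2$, both are $0$. Otherwise $|\phi'|\le\frac1{x\log n}$ beyond $x$ (off the two corners of $\phi$), so $|\Delta_e\varphi|\le\frac1{x\log n}$.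 Faces with $\nu\le|c_T|<\nu+1$, $\nu\ge1$ an integer, lie in the annulus $\nu-1\le|z|\le\nu+2$ of area $\pi(6\nu+3)\le9\pi\nu$; each has area $\sqrt3/4$, so there are at most $C\nu$ of them. Assign each edge to a face where the minimum $x$ is attained; a face receives at most three edges. Hence
$$\mathcal E(\varphi)\le\sum_{\nu=n-1}^{n^2}3C\nu\cdot\frac1{\nu^2\log^2n}=\frac{3C}{\log^2n}\sum_{\nu=n-1}^{n^2}\frac1\nu\le\frac{3C(1+2\log n)}{\log^2n}\longrightarrow0 .\tag{7}$$

**Step 6. End of the special case.** By (3) and (6), $X\le C_0Y\le2\pi\sqrt6\,C_0\,\mathcal E(\varphi)^{1/2}X^{1/2}$. Since $X$ is finite, $X\le24\pi^2C_0^2\,\mathcal E(\varphi)$. A fixed face $T$ has $\varphi_T=1$ for large $n$, so $G_T^2\le X\to0$ by (7). So $G_T=0$ for all $T$, and $w$ is constant. With $t=1$ and $t=\omega$ we get $u(m+n\omega)=u(0)+mc_1+nc_2$. This proves Proposition 2. $\square$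

## 3. Thin triangles

Without the bound $\theta_0$, everything survives except (3), and (3) really breaks. Let $s=(2,1,1)$ and $s'=(3,2,1)$. These are flat segments: $2=1+1$ and $3=2+1$. Assign both the angles $(\pi,0,0)$. Then $\delta\theta=0$ and $D(s,s')=0$, while $-w=(\log\frac32,\log2,0)$ and so $G=\log2$. Adding a small constant to all sides gives strict triangles with $D$ near $0$ and $G$ near $\log2$. So no constant $C_0$ works for all triangles. Thin triangles also occur in flat metrics, as the example $A=B=\frac12+\delta$ shows, and nothing so far excludes a flat metric with thinner and thinner faces toward infinity.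

One might try to integrate by parts the other way: keep $\delta\theta$, and let $w$ be the bounded factor (by Lemma 4 below, $w$ is indeed bounded). Then one has to control $|\delta\theta|$ by $D^{1/2}$. This fails too. At $\theta=(\pi-2\varepsilon,\varepsilon,\varepsilon)$ and $x=(-2y,y,y)$, (2) gives $\zeta=0$, $\sigma=2y$, $\mu=\frac12\tan\varepsilon$, so $Q_\theta(x)=2y^2\tan\varepsilon$, while $|x|^2=6y^2$.

So we need a substitute for (3) that uses more than one face, and we will get it by a compactness argument. Limits of flat metrics may contain degenerate triangles, so we enlarge the class.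

**Weakly flat.** Call $u:V\to\mathbb R$ weakly flat if in each face the lengths $e^{u_i+u_j}\ell_{ij}$ satisfy the *weak* triangle inequalities and the angles at each vertex sum to $2\pi$. A degenerate triangle has angle $\pi$ opposite its longest side and $0,0$ at the other two vertices; it is *degenerate at* the vertex with angle $\pi$. If $u*\ell$ is a flat PL metric, then $u$ is weakly flat.

**Theorem 3.** If $u$ is weakly flat, then $u$ is the restriction to $V$ of an affine function $\mathrm{Re}(az+b)$. In particular, for $\ell\equiv1$ and strict triangle inequalities, the Wu–Gu–Sun conjecture is true.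

The proof of Proposition 1 also works with weak inequalities and gives examples for $\ell\equiv1$. The choice $A=B=\frac12$ is weakly flat: up faces have shape $(1,\frac12,\frac12)$, degenerate, and down faces $(1,2,2)$, nondegenerate. It is even possible that *all* faces are degenerate.

**The golden example.** Let $\Phi=\frac{1+\sqrt5}2$, so $\Phi^2=\Phi+1$. For $z=m+n\omega$ let $N(z)=2m+n$ and $r_z=\Phi^{-N(z)}$. The vertices $z,z+\omega,z+1$ of an up face have $N$-values $N,N+1,N+2$. The vertices $z+\omega,z+1,z+1+\omega$ of a down face have values $N+1,N+2,N+3$. So every face carries three consecutive values, and $1=\Phi^{-1}+\Phi^{-2}$ shows that it is degenerate at the vertex with the smallest value. Each vertex is that vertex for exactly one up face and one down face, so its angles sum to $2\pi$. We return to this example in Section 6.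

Steps 3–5 of Section 2 apply to weakly flat $u$ without change, with $t\in\{1,\omega\}$ and $u'(z)=u(z+t)$, which is weakly flat too. So (5), (6), (7) hold. It remains to replace (3).

Fix the constants
$$L=\max_{a,b}\frac{\ell_a}{\ell_b}\ge1,\qquad\lambda=\max_{\{a,b,c\}=\{1,2,3\}}\frac{\ell_a}{\ell_b+\ell_c}<1 .$$
For $\ell\equiv1$, $L=1$ and $\lambda=\frac12$. That $\lambda<1$ is the strict triangle inequality for $\ell$.

## 4. Comparing neighboring vertices

*Purpose: bounds on $u_i-u_j$ along edges, so that sequences of weakly flat factors have convergent subsequences.*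

**Lemma 4 (ring lemma).** If $u$ is weakly flat, then $r_j\le Kr_i$ for adjacent $i,j$, where $K=2L^3+L^2+L$.

*Proof.* The six angles at $i$ sum to $2\pi$, so some face $ijk$ has $\theta_i\ge\pi/3$. If it is degenerate, then $\theta_i=\pi$ and $s_i=s_j+s_k$. If it is nondegenerate and $\theta_i\in[\frac\pi3,\frac\pi2]$, the law of sines gives $s_j,s_k\le s_i/\sin\frac\pi3=\frac2{\sqrt3}s_i$. If $\theta_i\in(\frac\pi2,\pi)$, then $s_i$ is the largest side. In all cases $s_j,s_k\le2s_i$. Since $s_i=\ell_{jk}r_i$ and $s_j=\ell_{ik}r_j$, this gives $r_j,r_k\le2Lr_i$. If $ikm$ is a face, $s_m\le s_k+s_i$ reads $\ell_{ik}r_m\le\ell_{im}r_k+\ell_{km}r_i$, so $r_m\le L(r_k+r_i)$. The neighbors of $i$ form a hexagon, and the other four are reached from $\{j,k\}$ in at most two such steps. So they satisfy $r\le L(L(2L+1)+1)r_i=Kr_i$. $\square$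

Hence $|u_i-u_j|\le\log K$ on edges, and $s_a/s_b\le K':=KL$ in every face. For two weakly flat $u,u'$ with $w=u'-u$, and with $D_T=-\sum_{i\in T}\delta\theta_iw_i$ and $G_T$ as in Section 2,
$$G_T\le2\log K,\qquad D_T\le2\pi G_T .\tag{8}$$
For the second bound, subtract from $w$ its value at one vertex of $T$, which is allowed since $\sum\delta\theta_i=0$; two terms remain, each of modulus at most $\pi G_T$.

## 5. The energy up to the boundary of triangle space

*Purpose: to find exactly what a small $D$ implies when triangles may degenerate.*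

For positive $s$ satisfying the weak triangle inequalities (a *weak triangle*), $\theta_i=\arccos\frac{s_j^2+s_k^2-s_i^2}{2s_js_k}$, and for degenerate triangles this gives the convention $\pi,0,0$. So angles, and $D$, are continuous on weak triangles with positive sides.

**Perturbation.** If $s$ is a weak triangle and $\xi>0$, then $s+\xi(1,1,1)$ is strict, since $s_i+\xi<s_j+s_k+2\xi$. Its side ratios do not exceed $\max_{a,b}s_a/s_b$, since $\frac{s_a+\xi}{s_b+\xi}\le\max(1,\frac{s_a}{s_b})$.

**Lemma 5.** For weak triangles, $D(s,s')\ge0$. If $D(s,s')=0$, then $s'\propto s$ or both triangles are degenerate at the same vertex.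

*Proof.* Let $s^n\to s$, $s'^n\to s'$ be strict perturbations. By (1) and (2), $D(s,s')=\lim D(s^n,s'^n)\ge0$. Suppose that neither alternative holds. Then $\theta\ne\theta'$: equal angles mean proportional sides for strict triangles and the same degenerate vertex for degenerate ones.

If at least one triangle is nondegenerate, then $\theta^t$ lies in the open simplex for $0<t<1$. The integrands in (1) for $(s^n,s'^n)$ are nonnegative and converge for each such $t$ to $Q_{\theta^t}(\delta\theta)>0$. By Fatou's lemma $D(s,s')\ge\int_0^1Q_{\theta^t}(\delta\theta)\,dt>0$.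

If $s$ is degenerate at $i$ and $s'$ at $j\ne i$, then $\delta\theta_i=-\pi$, $\delta\theta_j=\pi$, and $D=\pi\big[\log\frac{s_i}{s_j}+\log\frac{s_j'}{s_i'}\big]>0$, since $s_i>s_j$ and $s'_j>s'_i$. $\square$

We also need a quantitative version. For a triangle put $w_i=-\log(s_i'/s_i)$ and $\tau_i(s)=(s_j+s_k)/s_i$. Degeneracy at $i$ means $\tau_i=1$. For the pair $(2,1,1),(3,2,1)$, $D$ does not see $w$, but $\tau_1$ is $1$ for both. Part (b) says that this single relation survives to first order.

**Lemma 6.** Let $s^n,s'^n$ be weak triangles with side ratios $\le K'$, let $s^n\to s\in\mathbb R^3_{>0}$, let $M_n>0$ be bounded, and let $D(s^n,s'^n)=o(M_n^2)$.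

(a) If $s$ is nondegenerate, then $w^n_b-w^n_c=o(M_n)$ for all vertices $b,c$.

(b) If $s$ is degenerate at $i$, then $\log\tau_i(s'^n)-\log\tau_i(s^n)=o(M_n)$.

*Proof.* **Reduction to strict triangles.** All quantities in the statement are unchanged when $s'^n$ is rescaled, so let $s'^n_1=1$. For each fixed $n$, by continuity, there is $\xi_n\in(0,\frac1n)$ such that adding $\xi_n(1,1,1)$ to both $s^n$ and $s'^n$ changes $D$ by at most $M_n^2/n$ and changes each $w_b^n$, $\log\tau_i(s^n)$, $\log\tau_i(s'^n)$ by at most $M_n/n$. Hypotheses and claims are not affected, so we may assume strict triangles, still with ratios $\le K'$. It suffices to prove the claim along a further subsequence of any subsequence, so assume also $s'^n\to s'\in\mathbb R^3_{>0}$. As $M_n$ is bounded, $D(s,s')=\lim D(s^n,s'^n)=0$.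

**(a)** By Lemma 5, $s'\propto s$. So $\theta^n,\theta'^n$ converge to the same point of the open simplex, and for large $n$ the segments between them lie in a compact convex neighborhood of it inside the open simplex. There $Q\ge c|x|^2$ and $\log\sin$ is Lipschitz, so, as in Step 2 of Section 2, $|w_b^n-w_c^n|^2\le C|\delta\theta^n|^2\le C'D(s^n,s'^n)=o(M_n^2)$.

**(b)** By Lemma 5, $s'$ is also degenerate at $i$. Let $\beta,\gamma$ be the angles at $j,k$ and $\varepsilon=\beta+\gamma$.

*Location of the segment.* At both endpoints $\beta,\gamma\to0$ and $\sin\beta/\sin\gamma=s_j/s_k\in[\frac1{K'},K']$. On $[0,\frac\pi2]$ we have $\sin x\ge x/2$, so $\beta\le2\sin\beta\le2K'\sin\gamma\le2K'\gamma$, and likewise $\gamma\le2K'\beta$. These inequalities define a convex cone, so they hold on the whole segment $\theta^t$. Also $\varepsilon\to0$ uniformly along the segment. The cone gives $\beta,\gamma\ge\varepsilon/(2K'+1)$. Hence, for large $n$,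
$$\mu=\frac{\sin\beta\sin\gamma}{\sin\varepsilon}\ge\frac{\beta\gamma}{4\varepsilon}\ge c\,\varepsilon,\quad c=\frac1{4(2K'+1)^2},\qquad \mu\le\sin\gamma\le1,$$
the latter since $\sin(\beta+\gamma)\ge\sin\beta$ for $\beta+\gamma\le\frac\pi2$.

*Derivative of $\log\tau_i$.* In terms of the angles,
$$\tau_i=\frac{\sin\beta+\sin\gamma}{\sin(\beta+\gamma)}=\frac{\cos\frac{\beta-\gamma}2}{\cos\frac{\beta+\gamma}2},$$
so with $y=\delta\beta$, $z=\delta\gamma$, along $\theta^t$,
$$\frac d{dt}\log\tau_i=-\tfrac12\tan\tfrac{\beta-\gamma}2\,(y-z)+\tfrac12\tan\tfrac{\beta+\gamma}2\,(y+z).$$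
Solve (2) for $y,z$. We have $\zeta+\sigma\cot\gamma=y(\cot\beta+\cot\gamma)$ and $\sigma\cot\beta-\zeta=z(\cot\beta+\cot\gamma)$, so $y=\mu(\zeta+\sigma\cot\gamma)$ and $z=\mu(\sigma\cot\beta-\zeta)$. Hence
$$y-z=2\mu\zeta+\frac{\cot\gamma-\cot\beta}{\cot\gamma+\cot\beta}\,\sigma=2\mu\zeta+\frac{\sin(\beta-\gamma)}{\sin(\beta+\gamma)}\,\sigma ,$$
and $|y-z|\le2\mu|\zeta|+|\sigma|$ once $\varepsilon\le\frac\pi2$. Since $|\tan\frac{\beta-\gamma}2|\le\tan\frac\varepsilon2$,
$$\Big|\frac d{dt}\log\tau_i\Big|^2\le\tan^2\tfrac\varepsilon2\,(\mu|\zeta|+|\sigma|)^2\le2\tan^2\tfrac\varepsilon2\,(\mu^2\zeta^2+\sigma^2)\le2\tan^2\tfrac\varepsilon2\,\max(\mu,\tfrac1\mu)\,Q_{\theta^t}(\delta\theta).$$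
Here $\max(\mu,\frac1\mu)=\frac1\mu\le\frac1{c\varepsilon}$ and $\tan\frac\varepsilon2\le\varepsilon$, so the right side is at most $\frac{2\varepsilon}cQ_{\theta^t}(\delta\theta)\le Q_{\theta^t}(\delta\theta)$ for large $n$.

*Integration.* By Cauchy–Schwarz and (1), $|\log\tau_i(s'^n)-\log\tau_i(s^n)|\le\int_0^1Q_{\theta^t}(\delta\theta)^{1/2}dt\le D(s^n,s'^n)^{1/2}=o(M_n)$. $\square$

## 6. The linear equation on a degenerate face

*Purpose: to see what Lemma 6(b) allows, before using it.* Suppose we have a sequence as in Lemma 6, with differences $w$ of size $M_n$. Write $s'^n_a/s^n_a=e^{-w_a}=1+M_ng_a$ and let $g$ converge. In the limit, Lemma 6 will give: $g$ is constant on a nondegenerate face, and on a face $ijk$ degenerate at $i$,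
$$s_i=s_j+s_k,\qquad s_ig_i=s_jg_j+s_kg_k .\tag{9}$$

**A conserved quantity.** From (9), $s_i(g_i-g_j)=s_k(g_k-g_j)$ and $s_i(g_i-g_k)=s_j(g_j-g_k)$. Multiply the first by $s_j$ and the second by $s_k$:
$$s_is_j(g_i-g_j)=s_js_k(g_k-g_j),\qquad s_is_k(g_i-g_k)=s_js_k(g_j-g_k).$$
So $s_bs_c|g_b-g_c|$ is the same for the three edges $bc$ of the face. Since $s_bs_c=\ell_1\ell_2\ell_3\,r_br_c/\ell_{bc}$, the quantity
$$\Delta_{bc}=\frac{r_br_c\,|g_b-g_c|}{\ell_{bc}},\tag{10}$$
which depends only on the edge and not on the face, is the same on the three edges of a degenerate face.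

**Do the equations force $g$ to be constant?** No. In the golden example take $g_z=(-\Phi^2)^{N(z)}$. Then $r_zg_z=(-\Phi)^{N(z)}$, and on a face with values $N,N+1,N+2$ the second equation of (9) reads $1=-\Phi+\Phi^2$, which is true. So (9) holds on every face of the plane with a nonconstant $g$. Check (10): for an edge with values $N,N+1$, $\Delta=\Phi^{-2N-1}\Phi^{2N}(1+\Phi^2)=\Phi^{-1}+\Phi=\sqrt5$. For one with values $N,N+2$, $\Delta=\Phi^{-2N-2}\Phi^{2N}(\Phi^4-1)=\Phi^2-\Phi^{-2}=\sqrt5$.

So these limit equations alone cannot give $G_{T_0}^2\le C\sum D_T$ over a ball by compactness. But this $g$ has a telling feature: it grows exponentially in the direction in which $r$ decays. Formula (10) explains why. If $\Delta$ is the same everywhere, then $|g_b-g_c|$ is large where $r_br_c$ is small. And $r$ must become small somewhere nearby: at a vertex $i$ where all six faces are degenerate, the angles are $0$ or $\pi$ with sum $2\pi$, so some face is degenerate at $i$. For $\ell\equiv1$ this means $r_i=r_j+r_k$, and one neighbor has $r\le\frac12r_i$. So if the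 differences of $w$ near $T_0$ are invisible to $D$, there must be exponentially larger differences not far away. This leads to an estimate with a second term: the squares $G_T^2$ over a ball, with an *exponentially small* coefficient. The ball contains only quadratically many faces, so after summation the second term can be absorbed.

## 7. A local estimate with an exponentially small error

**Dual balls.** Let $B_R(T)$ be the set of faces at distance $\le R$ from $T$ in the dual graph (faces adjacent when they share an edge), and $N_R=|B_R(T)|$; for instance $N_0=1$ and $N_1=4$. $N_R$ does not depend on $T$, because translations and $z\mapsto-z$ act transitively on $F$. The faces of $B_R(T)$ have area $\frac{\sqrt3}4$ and lie in a disc of radius $\frac{R+1}{\sqrt3}\le R+1$ about $c_T$, so $N_R\le8(R+1)^2$.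

Let $\kappa$ be such that $x\le2\sinh\frac x2\le\kappa x$ on $[0,2\log K]$.

**Lemma 7.** Let $d\ge1$ be an integer, $R=3d$ and $\eta_d=2\kappa^2L^2K^2\lambda^{4d-2}$. There is a constant $C_R=C_R(\ell)$ such that for all weakly flat $u,u'$ and every face $T_0$
$$G_{T_0}^2\le C_R\sum_{T\in B_R(T_0)}D_T+\eta_d\sum_{T\in B_R(T_0)}G_T^2 .$$

*Proof.* **Step 1. Extracting a limit.** *Purpose: to turn the failure of the estimate into exact equations.* If the lemma fails, then for each $n$ there are weakly flat $u^n,u'^n$ and a face $T_0$ with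
$$G_{T_0}^2>n\sum_{B_R(T_0)}D_T+\eta_d\sum_{B_R(T_0)}G_T^2 .$$
By a translation $T_0$ is one of two faces, so after passing to a subsequence it is fixed. Adding constants to $u^n$ and to $u'^n$ changes neither $D_T$ nor $G_T$, so let $u^n=u'^n=0$ at one vertex of $T_0$. Let $M_n=\max_{B_R(T_0)}G_T$. Then $0<M_n\le2\log K$. Since all $D_T\ge0$ (Lemma 5),
$$D_T\le M_n^2/n\ \text{ on }B_R(T_0),\qquad G_{T_0}\ge\sqrt{\eta_d}\,M_n .$$
With $r=e^{-u}$, $r'=e^{-u'}$, Lemma 4 gives a subsequence along which, on the finite vertex set of $B_R(T_0)$, $r^n\to r>0$, $r'^n\to r'>0$, and $M_n\to M\ge0$. Put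
$$h_i^n=\frac{r_i'^n}{r_i^n}=e^{-w_i^n}=1+M_ng_i^n .$$
Each vertex of $B_R(T_0)$ is joined to the normalizing vertex by a path of edges of faces of $B_R(T_0)$, of length bounded in terms of $R$, and along each edge $w^n$ changes by at most $M_n$. So $|w_i^n|\le C(R)M_n$, the $g^n$ are bounded, and we may assume $g^n\to g$. Then $h^n\to h=1+Mg=r'/r$. Let $s$ be the limit of the $s^n$.

**Step 2. Equations for $g$.** *Purpose: to get the situation of Section 6 on every face of $B_R(T_0)$.* Apply Lemma 6 to the face $T=ijk\in B_R(T_0)$; side ratios are $\le K'$ and $D_T=o(M_n^2)$.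

If $T$ is nondegenerate for $s$, then $w_b^n-w_c^n=o(M_n)$, so $h_b^n-h_c^n=o(M_n)$, and $g$ is constant on $T$.

If $T$ is degenerate at $i$ for $s$, then $s_i=s_j+s_k$, and since $s'^n_a=h_a^ns_a^n$,
$$\frac{\tau_i(s'^n)}{\tau_i(s^n)}=\frac{s_j^nh_j^n+s_k^nh_k^n}{h_i^n(s_j^n+s_k^n)}=1+o(M_n).$$
Inserting $h^n=1+M_ng^n$ gives $M_n(s_j^ng_j^n+s_k^ng_k^n)=M_n(s_j^n+s_k^n)g_i^n+o(M_n)$. Divide by $M_n$ and let $n\to\infty$: $s_jg_j+s_kg_k=s_ig_i$. So (9) holds, and $\Delta_{bc}$ from (10) is the same on the three edges of $T$.

**Step 3. Sizes of differences.** *Purpose: to express the bounds $M_n$ and $\sqrt{\eta_d}M_n$ through $\Delta$.* From $|e^{-x}-e^{-y}|=2e^{-(x+y)/2}\sinh\frac{|x-y|}2$ we get, for an edge $bc$ of a face in $B_R(T_0)$,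
$$e_{bc}:=\lim_n\frac{2\sinh(|w_b^n-w_c^n|/2)}{M_n}=\lim_n\frac{|h^n_b-h^n_c|}{M_n\sqrt{h_b^nh_c^n}}=\frac{|g_b-g_c|}{\sqrt{h_bh_c}} .$$
Since $|w_b^n-w_c^n|\le M_n\le 2\log K$, $e_{bc}\le\kappa$. After passing to a subsequence a fixed edge $i_0j_0$ of $T_0$ realizes $G_{T_0}$ for all $n$, and $2\sinh\frac x2\ge x$ gives $e_{i_0j_0}\ge\sqrt{\eta_d}>0$. With $q_b=r_br_b'=r_b^2h_b$, (10) gives
$$e_{bc}=\frac{\Delta_{bc}\,\ell_{bc}}{\sqrt{q_bq_c}} .\tag{11}$$

**Step 4. Propagation.** *Purpose: to show that all faces of the ball are degenerate with one common $\Delta>0$.* Since $e_{i_0j_0}>0$, $g$ is nonconstant on $T_0$. By Step 2, $T_0$ is degenerate for $s$, and $\Delta_{bc}=\Delta>0$ on all its edges. A face of $B_R(T_0)$ sharing such an edge has nonconstant $g$, so it is degenerate with the same $\Delta$ on all its edges. Dual geodesics from $T_0$ to faces of $B_R(T_0)$ stay in $B_R(T_0)$. So all faces of $B_R(T_0)$ are degenerate for $s$, and $\Delta_{bc}=\Delta$ on all their edges.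

**Step 5. Descent.** *Purpose: to find vertices where $q$ is exponentially small.* Let $i$ be a vertex whose six faces are in $B_R(T_0)$. By continuity the angles of $s$ at $i$ sum to $2\pi$, and each is $0$ or $\pi$. So some face $ijk$ is degenerate at $i$. By (9) and $h=1+Mg$, both $s_i=s_j+s_k$ and $s_ih_i=s_jh_j+s_kh_k$. With $\ell_i=\ell_{jk}$, $\ell_j=\ell_{ik}$, $\ell_k=\ell_{ij}$ and $r'=rh$ this reads
$$\ell_ir_i=\ell_jr_j+\ell_kr_k,\qquad\ell_ir_i'=\ell_jr_j'+\ell_kr_k' .$$
Multiply the two equations. By Cauchy–Schwarz, $\ell_i^2q_i\ge(\ell_j\sqrt{q_j}+\ell_k\sqrt{q_k})^2$, so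
$$\ell_i\sqrt{q_i}\ge(\ell_j+\ell_k)\min(\sqrt{q_j},\sqrt{q_k}) .$$
Hence one of the neighbors $j,k$ of $i$ has $q\le\lambda^2q_i$.

Start at $i_0$ and iterate to get vertices $i_0,i_1,\dots,i_d$, consecutive ones adjacent, with $q_{i_{p+1}}\le\lambda^2q_{i_p}$. This is possible inside the ball. The six faces at a vertex form a cycle, so any two of them are at dual distance $\le3$. By induction $i_p$ lies in a face of $B_{3p}(T_0)$, so its six faces lie in $B_{3(p+1)}(T_0)\subset B_{3d}(T_0)$ for $p\le d-1$, and $i_{p+1}$ is a vertex of one of them. In particular the edge $i_{d-1}i_d$ belongs to a face of $B_{3d}(T_0)$, and $q_{i_{d-1}}q_{i_d}\le\lambda^{2(d-1)}\lambda^{2d}q_{i_0}^2=\lambda^{4d-2}q_{i_0}^2$.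

**Step 6. Contradiction.** *Purpose: to compare (11) at the two ends of the chain.* At the far end, $e\le\kappa$ gives
$$\kappa^2\ge e_{i_{d-1}i_d}^2\ge\frac{\Delta^2(\min\ell)^2}{\lambda^{4d-2}q_{i_0}^2} .$$
At the near end, Lemma 4 for $r$ and $r'$ gives $q_{j_0}\ge q_{i_0}/K^2$, so
$$\eta_d\le e_{i_0j_0}^2\le\frac{\Delta^2(\max\ell)^2}{q_{i_0}q_{j_0}}\le\frac{K^2\Delta^2(\max\ell)^2}{q_{i_0}^2} .$$
Together, $0<\eta_d\le\kappa^2L^2K^2\lambda^{4d-2}=\eta_d/2$, a contradiction. $\square$

## 8. Summing the local estimates

We now prove Theorem 3. Let $u$ be weakly flat, $t\in\{1,\omega\}$, $u'(z)=u(z+t)$, $w=u'-u$, and let $\varphi:F\to[0,1]$ have finite support. Keep $X,Y,\mathcal E(\varphi)$ from Section 2.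

**Step 1. Choice of radius.** *Purpose: to make the error term absorbable.* Since $N_{3d}\le8(3d+1)^2$ and $\eta_d$ decays exponentially in $d$, we can fix $d$ such that $R=3d$ satisfies $2N_R\eta_d\le\frac12$.

**Step 2. Summation.** *Purpose: to bound $X$ by $Y$ and $\mathcal E(\varphi)$.* Multiply Lemma 7 by $\varphi_{T_0}^2$ and sum over $T_0$. Since $T\in B_R(T_0)$ if and only if $T_0\in B_R(T)$,
$$X\le\sum_T(C_RD_T+\eta_dG_T^2)\,S_T,\qquad S_T=\sum_{T_0\in B_R(T)}\varphi_{T_0}^2 .$$
The weight $S_T$ must be compared with $\varphi_T^2$. Use $\varphi_{T_0}^2\le2\varphi_T^2+2(\varphi_{T_0}-\varphi_T)^2$. A dual geodesic from $T$ to $T_0$ stays in $B_R(T)$ and has at most $R$ steps, so by Cauchy–Schwarz $(\varphi_{T_0}-\varphi_T)^2\le R\,\mathcal E_T$, where $\mathcal E_T$ is the sum of $|\Delta_e\varphi|^2$ over the edges $e$ with both faces in $B_R(T)$. Thus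
$$S_T\le2N_R\varphi_T^2+2RN_R\,\mathcal E_T .$$
A given $e$ occurs in $\mathcal E_T$ only if $T\in B_R(T_e)$, with $T_e$ a fixed face at $e$, hence for at most $N_R$ faces $T$. So $\sum_T\mathcal E_T\le N_R\,\mathcal E(\varphi)$. By (8), $D_T\le4\pi\log K$ and $G_T\le2\log K$. Therefore
$$X\le2N_RC_RY+2N_R\eta_dX+C_1\mathcal E(\varphi)\le2N_RC_RY+\tfrac12X+C_1\mathcal E(\varphi),$$
$$C_1=2RN_R^2\,(4\pi C_R\log K+4\eta_d\log^2K).$$

**Step 3. Absorption.** *Purpose: to bound $X$ by $\mathcal E(\varphi)$ alone.* $X$ is finite, so $X\le4N_RC_RY+2C_1\mathcal E(\varphi)$. By (6),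
$$X\le C_2\,\mathcal E(\varphi)^{1/2}X^{1/2}+2C_1\mathcal E(\varphi),\qquad C_2=8\pi\sqrt6\,N_RC_R .$$
Since $C_2\,\mathcal E(\varphi)^{1/2}X^{1/2}\le\frac12X+\frac12C_2^2\,\mathcal E(\varphi)$,
$$X\le(C_2^2+4C_1)\,\mathcal E(\varphi),\tag{12}$$
with constants that do not depend on $\varphi$.

**Step 4. Conclusion.** *Purpose: to let the cutoff exhaust the plane.* Take the cutoffs of (7). For a fixed face $T$, $\varphi_T=1$ for large $n$, so $G_T^2\le X\le(C_2^2+4C_1)\,\mathcal E(\varphi)\to0$. So $G_T=0$ for every $T$, and $w$ is constant: $u(z+t)-u(z)$ is independent of $z\in V$, for $t=1$ and for $t=\omega$. Therefore $u(m+n\omega)=u(0)+mc_1+nc_2$, which is the restriction to $V$ of an affine function $\mathrm{Re}(az+b)$. This proves Theorem 3, and with $\ell\equiv1$ and strict triangle inequalities the Wu–Gu–Sun conjecture. $\blacksquare$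

## 9. Classification, completeness, and the weak triangle inequality

**Classification.** The flat PL metrics $u*\ell$ are exactly those with $u$ affine on $V$ such that, with $A=e^{u(0)-u(1)}$ and $B=e^{u(0)-u(\omega)}$, both triples $(\ell_3,\ell_2A,\ell_1B)$ and $(\ell_3,\ell_2/A,\ell_1/B)$ satisfy the strict triangle inequalities. The weakly flat $u$ are the affine ones for which both triples satisfy the weak inequalities. Indeed, $u$ is affine by Theorem 3. For affine $u$ the proof of Proposition 1 shows that the two triples are the shapes of the up and down faces, so the inequalities are necessary; and once they hold, the angle sums are automatically $2\pi$, in the weak case too.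

**Completeness.** A flat $u*\ell$ is complete if and only if $u$ is constant. If $u$ is constant, the surface is the Euclidean plane tiled by congruent triangles, which is complete. If $u$ is affine and nonconstant, some $t\in\{\pm1,\pm\omega\}$ has $u(t)<u(0)$. The edge from $kt$ to $(k+1)t$ has length $\ell_{0t}\,e^{u(kt)+u((k+1)t)}$, and these lengths form a convergent geometric series. So $(kt)_{k\ge0}$ is Cauchy. It has no limit $p$: consider the union of the faces meeting a face that contains $p$. The point $p$ has positive distance to the complement of the interior of this union, while the union contains only finitely many vertices. So the distinct vertices $kt$ cannot converge to $p$.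

**The weak triangle inequality cannot be dropped.** One could try to allow all $u$, assigning angles $\pi,0,0$ to a face whenever $s_i\ge s_j+s_k$. Then the conclusion fails. Let $\ell\equiv1$ and let $u^{\rm lin}$ be affine with $A=0.1$, $B=0.5$. In up faces $s\propto(1,\,0.1,\,0.5)$ and $1>0.6$, so the angle is $\pi$ at the vertex of type $0$. In down faces $s\propto(A,B,AB)=(0.1,\,0.5,\,0.05)$ and $0.5>0.15$, so the angle is $\pi$ at the vertex of type $\omega$. Each vertex is of type $0$ in exactly one up face and of type $\omega$ in exactly one down face, so all extended angle sums are $2\pi$. Now replace $u^{\rm lin}$ by $u^{\rm lin}+f$ with any $f:V\to[-\frac14,\frac14]$. Each $s_a$ is multiplied by a factor in $[e^{-1/4},e^{1/4}]$. Since $e^{1/2}<1.65$ is smaller than $1/0.6$ and than $0.5/0.15$, the same strict inequalities hold in every face, and the extended angles do not change. Such functions are in general not affine.
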